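\title{An irresolvable product of isodyne spaces of cardinalities $\omega$ and $\omega_1$}

\begin{abstract}
A space is resolvable if it has two disjoint dense subsets, and isodyne if all its nonempty open subsets have the cardinality of the whole space. We ask whether ZFC proves that $X\times Y$ is resolvable whenever $X$ and $Y$ are regular isodyne spaces of cardinalities $\omega$ and $\omega_1$. It does not, provided ZF+AD is consistent: we force zero-dimensional Hausdorff spaces $X$, $Y$ of this kind such that every subset of $X\times Y$ contains or misses a nonempty open rectangle. On the other hand, if there is a Luzin set, for instance under CH, then all such products are $\omega$-resolvable. The existence of a counterexample is equiconsistent with the existence of a Baire irresolvable isodyne space of cardinality $\omega_1$, and it implies that $\omega_1$ is measurable in an inner model.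
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\kappa$ be a cardinal. A topological space $Z$ is \emph{$\kappa$-resolvable} if there is a family $(D_i)_{i<\kappa}$ of pairwise disjoint dense subsets of $Z$; it is \emph{resolvable} if it is $2$-resolvable, and \emph{irresolvable} otherwise. A superset of a dense set is dense, so $Z$ is resolvable if and only if some $D\subset Z$ and its complement are both dense, that is, both have empty interior. The real line is resolved by the rationals and the irrationals; a space with an isolated point is irresolvable, since every dense set contains that point. A space is \emph{crowded} if it has no isolated points, and \emph{isodyne} if all its nonempty open subsets have the cardinality of the space. Regular spaces are assumed to be $T_1$, hence Hausdorff.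

If $D$ is dense in $X$, then $D\times Y$ is dense in $X\times Y$, so a product with a resolvable factor is resolvable. Products tend to be resolvable even when the factors are not, because a product can be cut along a diagonal. Let $X=\{x_\alpha:\alpha<\kappa\}$ and $Y=\{y_\alpha:\alpha<\kappa\}$ be isodyne spaces of the same infinite cardinality $\kappa$, enumerated without repetitions, and put
\[
D_0=\{(x_\alpha,y_\beta):\alpha\le\beta\},\qquad D_1=\{(x_\alpha,y_\beta):\alpha>\beta\}.
\]
A nonempty open set in either factor has $\kappa$ points, so its set of indices is unbounded in $\kappa$; hence every nonempty open rectangle $U\times V$ meets both $D_0$ and $D_1$, and $X\times Y$ is resolvable. More is known in ZFC for the two smallest cardinalities: the product of any two countable crowded Hausdorff spaces is $\omega$-resolvable, and so is the product of any two regular isodyne spaces of cardinality $\omega_1$. The mixed case lies between these two, and the problem, which comes from \cite{Lipin}, is whether the following statement is a theorem of ZFC.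
\begin{quote}
$(\star)$\quad $X\times Y$ is resolvable whenever $X$ and $Y$ are regular isodyne spaces with $|X|=\omega$ and $|Y|=\omega_1$.
\end{quote}
The two neighboring cases suggest a positive answer. But the diagonal cut compares indices of points of $X$ with indices of points of $Y$, and for $|X|=\omega$ this requires a function $Y\to\omega$ that is unbounded on every nonempty open subset of $Y$ (Lemma~\ref{lem:rank}). Such a function need not exist, and the spaces on which it fails to exist turn out to govern the problem. We show that $(\star)$ is not provable in ZFC if ZF+AD is consistent, where AD is the axiom of determinacy; that it holds under the continuum hypothesis; and that some large cardinal assumption is unavoidable for its failure.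

\begin{theorem}\label{thm:main}
If ZF+AD is consistent, then so is ZFC together with the following statement: there are zero-dimensional Hausdorff (hence regular) isodyne spaces $X$, $Y$ with $|X|=\omega$ and $|Y|=\omega_1$ such that every $D\subset X\times Y$ contains or is disjoint from a nonempty open rectangle. For such $X$, $Y$ the product $X\times Y$ is irresolvable, so $(\star)$ fails.
\end{theorem}

A \emph{Luzin set} is an uncountable subset of $\omega^\omega$ whose intersection with every nowhere dense set is countable.

\begin{theorem}[ZFC]\label{thm:luzin}
If there is a Luzin set in $\omega^\omega$ (for instance, under CH), then $X\times Y$ is $\omega$-resolvable whenever $X$ is a countable space with all nonempty open sets infinite and $Y$ is a space with $|Y|=\omega_1$ and all nonempty open sets uncountable. No separation axioms are needed.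
\end{theorem}

Thus $(\star)$ is consistent with ZFC, and it is independent of ZFC if ZF+AD is consistent. The strength of its failure is measured by the following notion.

\begin{definition}\label{def:good}
A topology $\tau$ on a set $Y$ with $|Y|=\omega_1$ is \emph{good} if the family $I_\tau=\{A\subset Y:\operatorname{int}A=\emptyset\}$ satisfies:
\begin{itemize}
\item[(G1)] $I_\tau$ is closed under countable unions and contains all singletons;
\item[(G2)] $Y\setminus N\in\tau$ for every $N\in I_\tau$.
\end{itemize}
\end{definition}

A space is \emph{Baire} if every countable union of nowhere dense sets has empty interior. Ideals are always proper. An ideal $I$ is \emph{$\omega_1$-complete} if it is closed under countable unions, and \emph{$\omega_2$-saturated} if every family of sets not in $I$ whose pairwise intersections are in $I$ has at most $\omega_1$ members.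

\begin{theorem}\label{thm:equi}
Consider the statements:
\begin{itemize}
\item[(a)] $(\star)$ fails;
\item[(b)] there are spaces (no separation axioms) $X$, countable with all nonempty open sets infinite, and $Y$, isodyne of cardinality $\omega_1$, with $X\times Y$ irresolvable;
\item[(c)] there is a Baire irresolvable isodyne space of cardinality $\omega_1$ (no separation axioms);
\item[(d)] there is a good topology on a set of cardinality $\omega_1$.
\end{itemize}
In ZFC, \textup{(a)}$\Rightarrow$\textup{(b)}$\Rightarrow$\textup{(d)}$\Leftrightarrow$\textup{(c)}, and \textup{(a)--(d)} are equiconsistent over ZFC. Each of them implies that $\omega_1$ carries an $\omega_1$-complete $\omega_2$-saturated ideal containing all singletons, hence that $\omega_1$ is measurable in an inner model. So the hypothesis of Theorem~\ref{thm:main} cannot be weakened to the consistency of ZFC, unless the consistency of ZFC already implies the consistency of a measurable cardinal.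
\end{theorem}

Sections~\ref{sec:resolve} and~\ref{sec:good} are pure topology: they prove Theorem~\ref{thm:luzin} and the ZFC implications of Theorem~\ref{thm:equi}. Section~\ref{sec:exist} produces a model with a good topology and $2^\omega=2^{\omega_1}$; determinacy enters only there, through a theorem of Woodin. Over such a model we force the counterexample, adding for each set $D\subset\omega\times Y$ a rectangle $U\times K$ that $D$ contains or misses and declaring $U$ and $K$ clopen. Section~\ref{sec:one} adds a single rectangle; Sections~\ref{sec:poset}--\ref{sec:data} add all of them; Section~\ref{sec:final} collects the proofs.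

\section{Two ways to resolve a product with a countable factor}\label{sec:resolve}

The first way is the diagonal cut.

\begin{lemma}\label{lem:rank}
Let $X=\{x_n:n<\omega\}$, enumerated without repetitions, be a space with all nonempty open sets infinite. Let $W$ be a space and $r:W\to\omega$ a function that is unbounded on every nonempty open subset of $W$. Then $X\times W$ is resolvable.
\end{lemma}

\begin{proof}
Put $D_0=\{(x_n,y):n\le r(y)\}$ and $D_1=\{(x_n,y):n>r(y)\}$, and let $U\subset X$, $W'\subset W$ be nonempty and open. Fix $x_n\in U$; some $y\in W'$ has $r(y)\ge n$, so $D_0$ meets $U\times W'$. Fix $y\in W'$; as $U$ is infinite, some $x_n\in U$ has $n>r(y)$, so $D_1$ meets $U\times W'$.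
\end{proof}

The second way makes no use of the topology of $Y$ beyond the size of its open sets. A coloring of $X\times Y$ by natural numbers is a family $(\varphi_y)_{y\in Y}$ of points of $\omega^X$, and color $k$ is absent from $U\times V$ exactly when all $\varphi_y$ with $y\in V$ omit the value $k$ on $U$. For infinite $U$ this confines the $\varphi_y$ to a nowhere dense set, and a Luzin set has only countably many points there.

\begin{proof}[Proof of Theorem~\ref{thm:luzin}]
First recall why CH gives a Luzin set. Under CH the closed nowhere dense subsets of $\omega^\omega$ can be listed as $F_\alpha$, $\alpha<\omega_1$. By the Baire category theorem we can choose recursively $\psi_\alpha\notin\bigcup_{\beta<\alpha}(F_\beta\cup\{\psi_\beta\})$. Then $\{\psi_\alpha:\alpha<\omega_1\}$ is uncountable and meets $F_\beta$ only in points $\psi_\alpha$ with $\alpha\le\beta$.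

If $X=\emptyset$ there is nothing to prove. Otherwise $X$, being open in itself, is countably infinite, so $\omega^X$ is homeomorphic to $\omega^\omega$ and contains a Luzin set $L$. Since $|Y|=\omega_1\le|L|$, we can choose pairwise distinct $\varphi_y\in L$ for $y\in Y$. The sets $E_k=\{(x,y):\varphi_y(x)=k\}$, $k<\omega$, are pairwise disjoint; we show that each is dense. Let $U\subset X$ and $V\subset Y$ be nonempty and open. The set $F=\{\varphi\in\omega^X:\varphi(x)\ne k\text{ for all }x\in U\}$ is closed. It has empty interior, because a basic open set prescribes finitely many values and leaves some $x$ in the infinite set $U$ free to take the value $k$. So $\varphi_y\in F$ for only countably many $y$. As $V$ is uncountable, there is $y\in V$ with $\varphi_y\notin F$, and then $(x,y)\in E_k\cap(U\times V)$ for some $x\in U$.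
\end{proof}

A counterexample to $(\star)$ must therefore live in a universe without Luzin sets, and its second factor must admit no function as in Lemma~\ref{lem:rank}. The next section shows what the second requirement amounts to.

\section{Good topologies}\label{sec:good}

Let $\tau$ be a good topology on $Y$ and $I=I_\tau$. We think of the members of $I$ as small. The following facts are used constantly.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(1)] $I$ is an $\omega_1$-complete ideal containing all countable sets. A set $A\subset Y$ is not in $I$ if and only if it contains a nonempty open set.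
\item[(2)] If $O$ is nonempty and open and $N\in I$, then $O\setminus N$ is nonempty and open.
\item[(3)] A nonempty open subspace $O$ of $Y$ is good, with ideal $I\cap\mathcal P(O)$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) is immediate from the definition of $I$ and (G1); the ideal is proper since $Y$ is a nonempty open set. For (2), $O\setminus N=O\cap(Y\setminus N)$ is open by (G2), and nonempty since $O\notin I$. For (3), $O$ is uncountable since $O\notin I$; interiors of subsets of $O$ are the same in $O$ and in $Y$, which identifies the ideal and gives (G1); and (G2) holds as in (2).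
\end{proof}

The property of good spaces that drives the forcing construction is that arbitrary functions are continuous off a small set. In particular every $r:Y\to\omega$ is constant on a nonempty open set, so that Lemma~\ref{lem:rank} never applies.

\begin{lemma}\label{lem:cont}
Let $Z\subset Y$ and let $\varphi_k$, $k<\omega$, be functions from $Z$ to second countable spaces. Then there is $N\in I$ such that all $\varphi_k$ are continuous on the open set $\operatorname{int}Z\setminus N$. This set is nonempty if $Z\notin I$.
\end{lemma}

\begin{proof}
For every $E\subset Y$ the set $E\setminus\operatorname{int}E$ has empty interior, since an open subset of $E$ lies in $\operatorname{int}E$. Let $N$ be the union of the sets $\varphi_k^{-1}(B)\setminus\operatorname{int}\varphi_k^{-1}(B)$, where $k<\omega$ and $B$ runs over a countable base of the target of $\varphi_k$. Then $N\in I$ by (G1), the set $O=\operatorname{int}Z\setminus N$ is open by (G2), and $\varphi_k^{-1}(B)\cap O=\operatorname{int}\varphi_k^{-1}(B)\cap O$ is open. The last statement is Lemma~\ref{lem:basic}(2).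
\end{proof}

We now extract a good topology from an irresolvable product. The first step localizes irresolvability, the second obtains (G1), and the third shows that (G2) comes for free.

\begin{lemma}\label{lem:local}
Let $X$, $Y$ be spaces with $X\times Y$ irresolvable. There is a nonempty open $V\subset Y$ such that $X\times W$ is irresolvable for every nonempty open $W\subset V$. Every subset of $V$ with empty interior is nowhere dense.
\end{lemma}

\begin{proof}
Let $\mathcal W$ be a maximal family of pairwise disjoint nonempty open sets $W\subset Y$ with $X\times W$ resolvable, say by $D_0^W,D_1^W$. If $\bigcup\mathcal W$ were dense in $Y$, the disjoint sets $\bigcup_W D_0^W$ and $\bigcup_W D_1^W$ would be dense in $X\times\bigcup\mathcal W$, hence in $X\times Y$. So $V=Y\setminus\overline{\bigcup\mathcal W}$ is nonempty, and by maximality $X\times W$ is irresolvable for nonempty open $W\subset V$. Such $W$ are themselves irresolvable, since a product with a resolvable factor is resolvable. Let $A\subset V$ have empty interior. If $A$ were not nowhere dense, $A\cap W$ would be dense in some nonempty open $W\subset V$; but $W\setminus A$ is also dense in $W$, as $\operatorname{int}A=\emptyset$,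 so $W$ would be resolvable.
\end{proof}

\begin{lemma}\label{lem:refine}
Let $V$ be a space of cardinality $\omega_1$ whose family $I$ of sets with empty interior satisfies \textup{(G1)}. Then $\tau^*=\{O\setminus N:O\subset V\text{ open},\ N\in I\}$ is a good topology on $V$.
\end{lemma}

\begin{proof}
The family $\tau^*$ contains $\emptyset$ and $V$, and $(O_1\setminus N_1)\cap(O_2\setminus N_2)=(O_1\cap O_2)\setminus(N_1\cup N_2)$. Given $O_j\setminus N_j$, $j\in J$, let $O=\bigcup_jO_j$ and $M=O\setminus\bigcup_j(O_j\setminus N_j)$. If $M$ contained a nonempty open set $W$, then for some $j$ the open set $W\cap O_j$ would be nonempty and contained in $M\cap O_j\subset N_j$, contrary to $N_j\in I$. So $M\in I$ and $\bigcup_j(O_j\setminus N_j)=O\setminus M\in\tau^*$. Thus $\tau^*$ is a topology.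

It refines the given one, so $I_{\tau^*}\subset I$. Conversely, if $A\in I$ contained a nonempty set $O\setminus N$, then the nonempty open set $O$ would lie in $A\cup N\in I$. So $I_{\tau^*}=I$, which gives (G1), and $V\setminus N\in\tau^*$ for $N\in I$, which is (G2).
\end{proof}

\begin{proposition}\label{prop:zfc}
In ZFC, \textup{(a)}$\Rightarrow$\textup{(b)}$\Rightarrow$\textup{(d)}$\Leftrightarrow$\textup{(c)}, and \textup{(d)} implies that $\omega_1$ carries an $\omega_1$-complete $\omega_2$-saturated ideal containing all singletons.
\end{proposition}

\begin{proof}
(a)$\Rightarrow$(b). In a countably infinite isodyne space all nonempty open sets are infinite.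

(b)$\Rightarrow$(d). The empty space is resolvable, so $X\ne\emptyset$ and $X$ is countably infinite. Take $V$ as in Lemma~\ref{lem:local} and let $I$ be the family of subsets of $V$ with empty interior. Since $Y$ is isodyne, $|V|=\omega_1$ and $I$ contains all singletons. Let $N_n\in I$ for $n<\omega$, and suppose that $\bigcup_nN_n$ contains a nonempty open set $W$. Put $r(y)=\min\{n:y\in N_n\}$ for $y\in W$. The sets $N_m$ are nowhere dense, hence so is $\bigcup_{m<n}N_m$; every nonempty open $W'\subset W$ therefore has a point outside this union, and $r\ge n$ at such a point. By Lemma~\ref{lem:rank}, $X\times W$ is resolvable, contrary to the choice of $V$. So $I$ satisfies (G1), and Lemma~\ref{lem:refine} applies.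

(c)$\Rightarrow$(d). Let $Y$ be as in (c) and apply Lemma~\ref{lem:local} with $X$ a single point. Subsets of $V$ with empty interior are nowhere dense, so their countable unions have empty interior because $Y$ is Baire. Singletons have empty interior and $|V|=\omega_1$ because $Y$ is isodyne. Lemma~\ref{lem:refine} applies again.

(d)$\Rightarrow$(c). Let $\tau$ be good on $Y$. If $A$ and $Y\setminus A$ both had empty interior, then $Y\in I_\tau$; so $Y$ is irresolvable. Nowhere dense sets belong to the $\omega_1$-complete ideal $I_\tau$, so $Y$ is Baire. Nonempty open sets are not in $I_\tau$, hence uncountable, so $Y$ is isodyne.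

Finally, let $(A_j)_{j\in J}$ be sets not in $I_\tau$ with pairwise intersections in $I_\tau$. The sets $\operatorname{int}A_j$ are nonempty, and pairwise disjoint because $\operatorname{int}A_i\cap\operatorname{int}A_j=\operatorname{int}(A_i\cap A_j)=\emptyset$. Hence $|J|\le|Y|=\omega_1$. So $I_\tau$ is $\omega_2$-saturated, and a bijection $Y\to\omega_1$ transfers it to $\omega_1$.
\end{proof}

\section{A good topology together with $2^\omega=2^{\omega_1}$}\label{sec:exist}

\subsection*{Forcing conventions}
All our posets $P$ consist of finite partial functions, and $q\le p$ means $q\supset p$; the largest condition is $\emptyset$. We write $V$ for the ground model and $G$ for a $P$-generic filter over $V$. Two conditions are \emph{compatible} if they have a common extension; $P$ is \emph{ccc} if every antichain (set of pairwise incompatible conditions) is countable, and \emph{$\sigma$-linked} if it is a countable union of sets of pairwise compatible conditions. A $\sigma$-linked poset is ccc, since an antichain meets each piece at most once. We use the following standard facts.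
\begin{itemize}
\item A statement holds in $V[G]$ if and only if some $p\in G$ forces it. If the conditions forcing a statement are dense below $p$, then $p$ forces it.
\item If $P$ forces that an object with some property exists, there is a name that $P$ forces to have the property (maximum principle).
\item If $P$ is ccc, then $V$ and $V[G]$ have the same cardinals, and for every function $f:\omega\to V$ in $V[G]$ there is a function $F\in V$ with $F(n)$ countable and $f(n)\in F(n)$ for all $n$.
\item For $S\in V$, a \emph{nice name} for a subset of $S$ is a name $\bigcup_{s\in S}\{\check s\}\times\mathcal A_s$ with each $\mathcal A_s$ an antichain. Every subset of $S$ in $V[G]$ has a nice name. If $P$ is ccc, there are at most $(|P|^\omega)^{|S|}$ nice names for subsets of $S$.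
\end{itemize}

Let $\tau\in V$ be good on $Y$, $I=I_\tau$, and let $P$ be ccc. In $V[G]$ put
\[
\bar I=\{A\subset Y:A\subset N\text{ for some }N\in I\}.
\]

\begin{lemma}\label{lem:ibar}
In $V[G]$, $\bar I$ is an $\omega_1$-complete ideal containing all singletons. For $Z\in V$ we have $Z\in\bar I$ if and only if $Z\in I$; in particular $Y\notin\bar I$. If $p\Vdash\dot A\notin\bar I$ for a name $\dot A$ of a subset of $Y$, then $Z=\{z\in Y:\exists q\le p\ \ q\Vdash z\in\dot A\}$ is not in $I$.
\end{lemma}

\begin{proof}
Let $A_n\subset N_n\in I$, the sequence $(N_n)$ being in $V[G]$. Cover it by $F\in V$ with $F(n)$ a countable subset of $I$ containing $N_n$. The union of all members of all $F(n)$ is in $I$ by (G1) in $V$ and contains $\bigcup_nA_n$. The second statement holds because $I$ is closed under subsets in $V$. For the third, $Z\in V$ and $p\Vdash\dot A\subset Z$.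
\end{proof}

\subsection*{From a dense ideal to a good topology}
A set $S\subset\omega_1$ is \emph{stationary} if it meets every closed unbounded subset of $\omega_1$. The nonstationary sets form an $\omega_1$-complete ideal NS containing all countable sets. Fodor's lemma says that if $f(y)<y$ for all $y$ in a stationary set $S$, then $f$ is constant on a stationary subset of $S$. The ideal NS is \emph{$\omega_1$-dense} if there are stationary sets $B_i$, $i<\omega_1$, such that for every stationary $A$ some $B_i\setminus A$ is nonstationary.

The one external input for Theorem~\ref{thm:main} is Woodin's theorem \cite[Ch.~6]{Woodin}: if AD holds in $L(\mathbb R)$, then forcing with $\mathbb Q_{\max}$ over $L(\mathbb R)$ gives a model of ZFC in which NS is $\omega_1$-dense. The $L(\mathbb R)$ of a model of ZF+AD satisfies AD and, by a theorem of Kechris, DC. So if ZF+AD is consistent, then so is ZFC + ``NS is $\omega_1$-dense''.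

\begin{lemma}\label{lem:dense}
If NS is $\omega_1$-dense, there is a good topology on a set of cardinality $\omega_1$.
\end{lemma}

We want the sets $B_i$ to be open and the sets with empty interior to be the nonstationary ones. The obstacle is that a finite intersection of the $B_i$ may be nonstationary and nonempty. There are $\omega_1$ such intersections, too many to remove their union; we remove their diagonal union and an initial segment of each $B_i$ instead.

\begin{proof}
For finite $a\subset\omega_1$ let $B_a=\bigcap_{i\in a}B_i$, with $B_\emptyset=\omega_1$. Let $N$ be the set of $y<\omega_1$ for which there is a finite $a\subset y$ with $y\in B_a\in\mathrm{NS}$. Suppose $N$ is stationary, and choose such a set $a(y)$ for $y\in N$; it is nonempty as $B_\emptyset\notin\mathrm{NS}$. By Fodor's lemma $\max a(y)$ has a constant value $\gamma$ on a stationary set. As $\gamma+1$ has countably many finite subsets, $a(y)$ has a constant value $a$ on a stationary set, and this set lies in $B_a\in\mathrm{NS}$, a contradiction. So $N\in\mathrm{NS}$.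

Let $Y=\omega_1\setminus N$, a set of cardinality $\omega_1$, and $B'_i=\{y\in B_i\cap Y:y>i\}$, which differs from $B_i$ by a nonstationary set. The sets $\bigcap_{i\in a}B'_i\setminus M$, with $a$ finite, $M\in\mathrm{NS}$ and the empty intersection read as $Y$, are closed under finite intersections and form a base of a topology $\tau$ on $Y$. If $y\in\bigcap_{i\in a}B'_i$, then $a\subset y$, $y\in B_a$ and $y\notin N$, so $B_a$ is stationary, and so is $\bigcap_{i\in a}B'_i\setminus M$. Thus nonempty open sets are stationary. Conversely, if $A\subset Y$ is stationary, pick $i$ with $B_i\setminus A\in\mathrm{NS}$; then $B'_i\setminus(B_i\setminus A)$ is a stationary basic open subset of $A$. Hence $I_\tau=\mathrm{NS}\cap\mathcal P(Y)$, which gives (G1), and the sets $Y\setminus M$ are basic, which gives (G2).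
\end{proof}

\subsection*{Adding Cohen reals}
The main construction has $2^{\omega_1}$ steps and needs to code each step by a real. The next lemma arranges this. Let $\mathrm{Fn}(\kappa,2)$ be the ccc poset of finite partial functions $\kappa\to2$. For a generic $G$, the union $c=\bigcup G$ is a function $\kappa\to2$ and $G=\{q:q\subset c\}$.

\begin{lemma}\label{lem:cohen}
Let $\tau$ be a good topology on $Y$ and $\kappa=2^{\omega_1}$. In the extension $V[c]$ by $\mathrm{Fn}(\kappa,2)$ we have $2^\omega=2^{\omega_1}=\kappa$, and there is a good topology on $Y$.
\end{lemma}

The ideal of the new topology will be $\bar I$, so every new set $A\notin\bar I$ must contain a nonempty open set. If $q(z)$ is a condition forcing $z\in\dot A$, then $A\supset\{z:q(z)\subset c\}$, and such sets are intersections of sets $\{z:c(\xi(z))=\varepsilon\}$ with $\xi:Y\to\kappa$ in $V$. We cannot declare all of these open: if $\xi$ and $\xi'$ differ at a single point, then $\{z:c(\xi(z))=0\}\cap\{z:c(\xi'(z))=1\}$ may be that point. The remedy is to well-order the functions and to use $\xi$ only on open sets where it differs almost everywhere from all earlier functions.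

\begin{proof}
Identifying $\kappa$ with $\kappa\times\omega$ splits $c$ into $\kappa$ reals, pairwise distinct by density, so $2^\omega\ge\kappa$. There are at most $(\kappa^\omega)^{\omega_1}=\kappa$ nice names for subsets of $\omega_1$, so $2^{\omega_1}\le\kappa$.

In $V$, list all functions $Y\to\kappa$ as $(\xi_i)_{i<\mu}$, where $\mu\ge\kappa$ is an ordinal and $\xi_\zeta$ is the constant function with value $\zeta$ for $\zeta<\kappa$. For nonempty $O\in\tau$ and finite $a\subset\mu$, call $(O,a)$ \emph{normal} if $\{z\in O:\xi_k(z)=\xi_i(z)\}\in I$ for all $i\in a$ and all $k<i$. Normality persists when $O$ is replaced by a smaller nonempty member of $\tau$. For normal $(O,a)$ and $\varepsilon:a\to2$ put, in $V[c]$,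
\[
d(O,a,\varepsilon)=\{z\in O:c(\xi_i(z))=\varepsilon(i)\text{ for all }i\in a\}.
\]

\emph{Claim 1. A nonempty intersection $E=\bigcap_{m<M}d(O_m,a_m,\varepsilon_m)$ is not in $\bar I$.}
Let $y\in E$, $O=\bigcap_mO_m$, $a=\bigcup_ma_m$ and $\varepsilon(i)=c(\xi_i(y))$ for $i\in a$. Then $y\in O\in\tau$, each $\varepsilon_m$ is a restriction of $\varepsilon$, the pair $(O,a)$ is normal, and $E=d(O,a,\varepsilon)$. Suppose some $s\subset c$ forces $E\subset N$, where $N\in I$. By normality, the set of $z\in O$ such that $\xi_i(z)=\xi_j(z)$ for some $i\ne j$ in $a$, or $\xi_i(z)=\xi_\zeta(z)=\zeta$ for some $i\in a$ and $\zeta\in\operatorname{dom}s$ with $\zeta<i$, is in $I$. Since $O\notin I$, there is $z\in O\setminus N$ outside this set. We claim that $s'=s\cup\{(\xi_i(z),\varepsilon(i)):i\in a\}$ is a function. The points $\xi_i(z)$, $i\in a$, are distinct. Let $i\in a$ and $\zeta\in\operatorname{dom}s$. If $i>\zeta$, then $\xi_i(z)\ne\zeta$ by the choice of $z$. If $i<\zeta$, then $i<\kappa$ and $\xi_i(z)=i\ne\zeta$. If $i=\zeta$, then $\xi_i$ is constant with value $\zeta$ and $\varepsilon(i)=c(\zeta)=s(\zeta)$. So $s'\le s$ is a condition, and it forces $z\in E\setminus N$,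 a contradiction.

\emph{Claim 2. Every $A\subset Y$ in $V[c]$ with $A\notin\bar I$ contains a nonempty set $d(O,a,\varepsilon)$.}
It suffices to show that every $s$ with $s\Vdash\dot A\notin\bar I$ has an extension forcing the conclusion, since this then applies to all extensions of $s$. By Lemma~\ref{lem:ibar} there are $Z\notin I$ and conditions $q(z)\le s$, $z\in Z$, with $q(z)\Vdash z\in\dot A$. Write $q(z)=\{(\eta_1(z),\varepsilon_1),\dots,(\eta_k(z),\varepsilon_k)\}$ with $\eta_1(z)<\dots<\eta_k(z)$. There are countably many possibilities for $(\varepsilon_1,\dots,\varepsilon_k)$, so by (G1) this sequence is constant on some $Z'\subset Z$ with $Z'\notin I$. Let $O_0=\operatorname{int}Z'\ne\emptyset$. Given a nonempty open $O_{j-1}$, where $1\le j\le k$, let $i_j$ be the least $i$ with $\{z\in O_{j-1}:\xi_i(z)=\eta_j(z)\}\notin I$; it exists because some $\xi_i$ extends $\eta_j\restriction O_{j-1}$. Let $O_j\ne\emptyset$ be the interior of this set for $i=i_j$. For $i<i_j$,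
\[
\{z\in O_j:\xi_i(z)=\xi_{i_j}(z)\}\subset\{z\in O_{j-1}:\xi_i(z)=\eta_j(z)\}\in I
\]
by minimality, so $(O_j,\{i_j\})$ is normal. Let $O=O_k$ and $a=\{i_1,\dots,i_k\}$; then $(O,a)$ is normal. On $O\neq\emptyset$ we have $\xi_{i_j}=\eta_j$ for all $j$, so the $i_j$ are distinct and $\varepsilon(i_j)=\varepsilon_j$ defines $\varepsilon:a\to2$. Now $d(O,a,\varepsilon)=\{z\in O:q(z)\subset c\}$, which is forced to be a subset of $\dot A$, and for any $z_0\in O$ the condition $q(z_0)\le s$ forces $z_0\in d(O,a,\varepsilon)$.

In $V[c]$ consider the sets $E\setminus M$, where $E$ is a finite intersection of sets $d(O,a,\varepsilon)$ and $M\in\bar I$. They are closed under finite intersections and include all $Y\setminus M$, because $Y=d(Y,\emptyset,\emptyset)$; let $\tau'$ be the topology they generate. By Claim~1 nonempty $\tau'$-open sets are not in $\bar I$, and by Claim~2 sets not in $\bar I$ have nonempty $\tau'$-interior. So $I_{\tau'}=\bar I$. Now (G1) is Lemma~\ref{lem:ibar}, (G2) holds by construction, and $|Y|=\omega_1$ by ccc.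
\end{proof}

\section{Adding one rectangle}\label{sec:one}

The rest of the paper proves the following proposition.

\begin{proposition}\label{prop:force}
Assume that there is a good topology on a set of cardinality $\omega_1$ and that $2^\omega=2^{\omega_1}$. Then a ccc poset forces that there are spaces $X$, $Y$ as in Theorem~\ref{thm:main}.
\end{proposition}

The idea is visible in a single step, which we work out here; the general proof does not depend on it. Let $\tau$ be good on $Y$, $I=I_\tau$, $Y\cap\omega=\emptyset$. For $D\subset\omega\times Y$ and $y\in Y$ let
\[
D^y=\{x\in\omega:(x,y)\in D\}.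
\]
Given $D$ in $V$, we want to force sets $U\subset\omega$ and $K\subset Y$ such that $D$ contains or misses $U\times K$. They are to become open in isodyne spaces, so $U$ should be infinite and $K$ uncountable, and $\omega_1$ must survive.

Fix a nonprincipal ultrafilter $\mathcal U$ on $\omega$. Each $y$ has $D^y\in\mathcal U$ or $\omega\setminus D^y\in\mathcal U$, and one of the two cases occurs on a set not in $I$. Replacing $D$ by its complement if necessary, assume $A=\{y:D^y\in\mathcal U\}\notin I$. By Lemma~\ref{lem:cont} there is a nonempty open $O\subset A$ on which $y\mapsto D^y\in\mathcal P(\omega)\cong2^\omega$ is continuous. Let $Q$ be the poset of finite partial functions $p:\omega\cup Y\to2$ such that $p(y)=1$ implies $y\in O$, and $p(x)=p(y)=1$ implies $x\in D^y$, for $x\in\omega$ and $y\in Y$. Let $G$ be generic below a condition $\{(y_0,1)\}$ with $y_0\in O$, and let $U\subset\omega$, $K\subset Y$ be the sets of points where $\bigcup G$ has value $1$. Then $U\times K\subset D$ and $y_0\in K$.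

\emph{$U$ is infinite.} Given $p$, the set $b=\{y:p(y)=1\}$ is a finite subset of $A$, so $\bigcap_{y\in b}D^y\in\mathcal U$ is infinite, and $p\cup\{(x,1)\}\in Q$ for every $x\notin\operatorname{dom}p$ in this intersection. Without the ultrafilter, two sections $D^y$, $D^{y'}$ could be disjoint, and a condition putting $y,y'$ into $K$ would make $U$ empty.

\emph{$Q$ is $\sigma$-linked.} Fix an injection $\iota:Y\to2^\omega$. Assign to $p$ the pair consisting of $p\restriction\omega$ and a clopen set $C\subset2^\omega$ such that, for $y\in Y\cap\operatorname{dom}p$, $\iota(y)\in C$ if and only if $p(y)=1$. There are countably many pairs, and the union of two conditions with the same pair is a condition.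

\emph{$K\notin\bar I$, so $K$ is uncountable.} Let $p(y_0)=1$ and $N\in I$. The finite set $u=\{x\in\omega:p(x)=1\}$ is contained in $D^{y_0}$, so by continuity $\{z\in O:u\subset D^z\}$ is an open neighborhood of $y_0$. It is not in $I$, so it contains a point $z\notin N\cup\operatorname{dom}p$, and $p\cup\{(z,1)\}\in Q$ forces $K\not\subset N$. If we admitted a point $y\in A$ for which some $x\in D^y$ has $\{z:x\in D^z\}$ countable, the condition $\{(x,1),(y,1)\}$ would make $K$ nonempty and countable. Continuity on $O$ excludes this: whatever a condition allows for $y$, it allows for all $z$ near $y$.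

Three things change when the step is iterated so as to treat all $D$.
\begin{itemize}
\item The sets $U$ added earlier generate a topology on $\omega$, and the new $U$ must meet each earlier open set in an empty or infinite set. The ultrafilter is replaced by a family adapted to that topology (Lemma~\ref{lem:family}).
\item The set $D$ now lies in an intermediate extension, where Lemma~\ref{lem:cont} is not available. We therefore apply it in $V$, not to $y\mapsto D^y$ but to the functions assigning to $y$ the \emph{conditions} that decide the relevant facts about $D^y$. The ground model topology $\tau$ is never updated.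
\item For this the poset must carry a second countable topology, and ``whatever is allowed for $y$ is allowed for $z$ near $y$'' must become ``compatibility is an open relation'' (Lemma~\ref{lem:open}). Conditions mention the stages of the iteration, so the stages must be coded by reals; there are $2^{\omega_1}$ stages, and this is where $2^\omega=2^{\omega_1}$ is used.
\end{itemize}

\section{The posets $P_\delta$}\label{sec:poset}

From now on, in $V$, $\tau$ is a good topology on $Y$, $I=I_\tau$, $Y\cap\omega=\emptyset$, and $\lambda=2^\omega=2^{\omega_1}$. Then $\lambda^{\omega_1}=\lambda$, and $\operatorname{cf}(\lambda)>\omega_1$ by K\"onig's theorem. Fix injections $e:\lambda\to2^\omega$ and $\iota:Y\to2^\omega$. By Lemmas~\ref{lem:cont} and~\ref{lem:basic}(3), after replacing $Y$ by a nonempty open subspace we may assume that $\iota$ is $\tau$-continuous. A \emph{coordinate} is a pair $(\beta,v)\in\lambda\times(\omega\cup Y)$; its \emph{stage} is $\beta$. The letter $x$ denotes elements of $\omega$, and $y,z,w$ denote elements of $Y$.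

By recursion on $\beta<\lambda$ we shall choose \emph{data}
\[
O_\beta\in\tau,\qquad a_\beta:O_\beta\to P_\beta,\qquad c_\beta:O_\beta\times\omega\times\omega\to P_\beta\cup\{\infty\},
\]
where $\infty$ is a symbol and, for $\delta\le\lambda$, the poset $P_\delta$ is defined from the data at stages below $\delta$: it consists of the finite partial functions $p:\delta\times(\omega\cup Y)\to2$ such that for all $\beta<\delta$,
\begin{itemize}
\item[(i)] if $p(\beta,y)=1$, then $y\in O_\beta$ and $a_\beta(y)\subset p$;
\item[(ii)] if $p(\beta,y)=p(\beta,x)=1$, then $\infty\ne c_\beta(y,x,n)\subset p$ for some $n$.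
\end{itemize}
Stage $\beta$ adds a rectangle $U_\beta\times K_\beta$. The condition $a_\beta(y)$ is the information about earlier stages needed to admit $y$ to $K_\beta$, and the conditions $c_\beta(y,x,n)$, $n<\omega$, are the possible certificates that $(x,y)$ may lie in the rectangle. With no earlier stages, the poset $Q$ of Section~\ref{sec:one} arises from $a(y)=\emptyset$ and $c(y,x,n)=\emptyset$ or $\infty$ according to whether $x\in D^y$ or not; continuity of $y\mapsto D^y$ is continuity of the functions $c(\cdot,x,n)$.

The lemmas of this section hold for arbitrary data. For $p\in P_\delta$ and $\beta\le\delta$ let $p|\beta=p\restriction(\beta\times(\omega\cup Y))$. Note that $P_\beta\subset P_\delta$, and $P_\delta=\bigcup_{\beta<\delta}P_\beta$ for limit $\delta$ by part (1) below.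

\begin{lemma}\label{lem:P1}
Let $\beta\le\delta\le\lambda$ and $p\in P_\delta$.
\begin{itemize}
\item[(1)] $p|\beta\in P_\beta$, and if $r\in P_\beta$ extends $p|\beta$, then $r\cup p\in P_\delta$.
\item[(2)] Members of $P_\beta$ are compatible in $P_\beta$ if and only if they are compatible in $P_\delta$. If $G$ is $P_\delta$-generic, then $G_\beta=G\cap P_\beta$ is $P_\beta$-generic.
\item[(3)] If $p$ forces a statement about $V[G_\beta]$, then $p|\beta$ forces it over $P_\beta$.
\item[(4)] If $d\in\delta\times(\omega\cup Y)$ is not in $\operatorname{dom}p$, then $p\cup\{(d,0)\}\in P_\delta$. Hence $g=\bigcup G$ is a total function on $\delta\times(\omega\cup Y)$, and for $q\in P_\delta$ we have $q\in G$ if and only if $q\subset g$.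
\end{itemize}
\end{lemma}

\begin{proof}
(1) For $\gamma<\beta$ the conditions $a_\gamma(y)$ and $c_\gamma(y,x,n)$ have only coordinates of stage below $\gamma$, so if they are contained in $p$ they are contained in $p|\beta$. The union $r\cup p$ is a function that agrees with $r$ at stages below $\beta$ and with $p$ at the other stages, so (i) and (ii) hold by $r$ and by $p$ respectively.

(2) If $r\in P_\delta$ extends $q,q'\in P_\beta$, so does $r|\beta$. This gives the first statement, and it shows that $G_\beta$ is a filter, since $r\in G$ implies $r|\beta\in G$. If $E\subset P_\beta$ is dense, the conditions of $P_\delta$ extending a member of $E$ are dense: given $p$, take $r\in E$ below $p|\beta$ and form $r\cup p$. So $G_\beta$ meets $E$.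

(3) Otherwise some $r\le p|\beta$ in $P_\beta$ forces the negation, which then holds in $V[G_\beta]$ for any generic $G\ni r\cup p$; but such $G$ contains $p$.

(4) Clauses (i) and (ii) concern only the value $1$. If $q\subset g$, then the finitely many elements of $q$ lie in members of $G$, so $q\subset r$ for some $r\in G$, and $q\in G$.
\end{proof}

In $V[G]$ let $U_\beta=\{x\in\omega:g(\beta,x)=1\}$ and $K_\beta=\{y\in Y:g(\beta,y)=1\}$. By (i) and (ii),
\begin{equation}\label{eq:rect}
\begin{aligned}
&y\in K_\beta\ \Rightarrow\ y\in O_\beta\text{ and }a_\beta(y)\in G_\beta,\\
&x\in U_\beta,\ y\in K_\beta\ \Rightarrow\ c_\beta(y,x,n)\in G_\beta\text{ for some }n.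
\end{aligned}
\end{equation}
For $\beta\le\lambda$ let $X_\beta\in V[G_\beta]$ be $\omega$ with the topology generated by the sets $U_\gamma$ and $\omega\setminus U_\gamma$, $\gamma<\beta$. Its \emph{basic} open sets are the finite intersections of these sets, including $\omega$.

\section{The trace topology: compatibility is open}\label{sec:trace}

A condition can be coded by a finite sequence in a second countable space. Extend $\iota$ to $\omega\cup Y$ by $\iota(x)=x$, regarded as an injection into the topological sum $\omega\sqcup2^\omega$ with $\omega$ discrete. Let
\[
\Lambda=2^\omega\times(\omega\sqcup2^\omega)\times2,\qquad T=\{\infty\}\sqcup\bigsqcup_{m<\omega}\Lambda^m ,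
\]
both second countable. Fix a linear order of $\omega\cup Y$ and order the coordinates lexicographically, comparing stages first. For a condition $q$ let $d_0(q),\dots,d_{m-1}(q)$ be the increasing enumeration of $\operatorname{dom}q$, say $d_l(q)=(\beta_l,v_l)$. The \emph{trace} of $q$ is
\[
\operatorname{tr}(q)=\bigl((e(\beta_l),\iota(v_l),q(\beta_l,v_l))\bigr)_{l<m}\in\Lambda^m,
\]
and $\operatorname{tr}(\infty)=\infty$.

Closeness of traces alone does not preserve compatibility. Take $p_1=a_\beta(w)\cup\{((\beta,w),1)\}$ and $p_2=\{((\beta,x),1)\}$. A common extension must contain a certificate $c_\beta(w,x,n)$, which is part of neither condition. If $w$ is replaced by $w'$, compatibility with $p_2$ depends on the certificates $c_\beta(w',x,n)$, and the trace of the new $p_1$ says nothing about them. So the topology must also see the certificates that a condition may be asked to provide, then the certificates that these may be asked to provide, and so on. Addresses name all of them uniformly.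

An \emph{address} is a finite sequence of symbols $(l,*)$ and $(l,x,n)$ with $l,x,n\in\omega$. For $q\in P_\delta\cup\{\infty\}$ and a symbol $t$ with first entry $l$ define $q[t]\in P_\delta\cup\{\infty\}$ as follows. If $q\ne\infty$, $l<|\operatorname{dom}q|$, $d_l(q)=(\beta,w)$ with $w\in Y$, and $q(\beta,w)=1$, then $w\in O_\beta$ by (i) and we put
\[
q[(l,*)]=a_\beta(w),\qquad q[(l,x,n)]=c_\beta(w,x,n).
\]
In all other cases $q[t]=\infty$. For an address $s=t_1\cdots t_k$ let $q[s]=q[t_1]\cdots[t_k]$, with $q[\emptyset]=q$. Thus $q[s^\frown s']=q[s][s']$.

\begin{definition}
The \emph{trace topology} on $P_\delta\cup\{\infty\}$ is the coarsest topology making all maps $q\mapsto\operatorname{tr}(q[s])\in T$ continuous, where $s$ runs over all addresses.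
\end{definition}

It is second countable, as there are countably many addresses. A map $\varphi$ into $P_\delta\cup\{\infty\}$ is continuous if and only if all maps $z\mapsto\operatorname{tr}(\varphi(z)[s])$ are. For $q\in P_\beta$ the value $q[s]$ depends only on the data below $\beta$, so $P_\beta\cup\{\infty\}$ is a subspace of $P_\delta\cup\{\infty\}$ for $\beta\le\delta$. Posets always carry this topology below. The next lemma again holds for arbitrary data.

\begin{lemma}\label{lem:open}
If $p_1,\dots,p_m\in P_\delta$ have a common extension, there are open sets $B_k\ni p_k$ in $P_\delta$ such that any $p'_1\in B_1,\dots,p'_m\in B_m$ have a common extension in $P_\delta$. Consequently $P_\delta$ is $\sigma$-linked, hence ccc.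
\end{lemma}

\begin{proof}
Let $r\in P_\delta$ extend all $p_k$. We find finitely many addresses that describe how the obligations of the $p_k$ are met inside $r$, and build a common extension of the $p'_k$ by following the same addresses.

\emph{The finite set $C$.} Whenever $r(\beta,w)=r(\beta,x)=1$, fix $n(\beta,w,x)$ as in (ii) for $r$. Let $C$ be the smallest set of pairs $(k,s)$ such that $(k,\emptyset)\in C$ for $1\le k\le m$, and
\begin{quote}
if $(k,s)\in C$, $p_k[s]\subset r$, $d_l(p_k[s])=(\beta,w)$ with $w\in Y$, and $r(\beta,w)=1$, then $C$ contains $(k,s^\frown(l,*))$ and $(k,s^\frown(l,x,n(\beta,w,x)))$ for every $x\in\omega$ with $r(\beta,x)=1$.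
\end{quote}
For every $(k,s)\in C$ we have $\infty\ne p_k[s]\subset r$: this holds for $s=\emptyset$, and the pairs added by the rule have values $a_\beta(w)$ and $c_\beta(w,x,n(\beta,w,x))$, which are contained in $r$ by (i) and by the choice of $n(\beta,w,x)$. Each pair has finitely many immediate successors under the rule. A successor obtained through $(\beta,w)$ has its value in $P_\beta$, so the stages $\beta$ used along a chain of successors strictly decrease; they are stages of coordinates of $r$, so chains have at most $|\operatorname{dom}r|$ steps. Hence $C$ is finite.

\emph{The neighborhoods.} Choose pairwise disjoint open sets $H_\beta\ni e(\beta)$ in $2^\omega$, for $\beta$ a first entry of a coordinate in $\operatorname{dom}r$, and pairwise disjoint open sets $J_v\ni\iota(v)$ in $\omega\sqcup2^\omega$, for $v$ a second entry, with $J_x=\{x\}$ for $x\in\omega$ and $J_w\subset2^\omega$ for $w\in Y$. This is possible since $e$ and $\iota$ are injective. Let $B_k$ be the set of $p'\in P_\delta$ such that for every $s$ with $(k,s)\in C$,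
\[
\operatorname{tr}(p'[s])\in\prod_{l<j}\bigl(H_{\beta_l}\times J_{v_l}\times\{r(\beta_l,v_l)\}\bigr),
\]
where $(\beta_0,v_0),\dots,(\beta_{j-1},v_{j-1})$ is the increasing enumeration of $\operatorname{dom}p_k[s]$. These are finitely many open requirements, and $p_k$ satisfies them.

\emph{The common extension.} Let $p'_k\in B_k$. For $(k,s)\in C$ the value $p'_k[s]$ is a condition with $|\operatorname{dom}p'_k[s]|=|\operatorname{dom}p_k[s]|$. Call $(k,s,l)$ a \emph{site} if $(k,s)\in C$ and $l<|\operatorname{dom}p_k[s]|$. It has an old coordinate $d_l(p_k[s])=(\beta,v)$ with old value $r(\beta,v)$, and a new coordinate $d_l(p'_k[s])=(\beta',v')$ with new value $p'_k[s](\beta',v')$. By the definition of $B_k$: the two values are equal; $v'=v$ if $v\in\omega$, and $v'\in Y$ if $v\in Y$; and $e(\beta')\in H_\beta$, $\iota(v')\in J_v$. Since the $H_\beta$ are disjoint and the $J_v$ are disjoint,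
\begin{itemize}
\item[$(*)$] if two sites have new coordinates of the same stage, their old coordinates have the same stage; if they have the same new coordinate, they have the same old coordinate.
\end{itemize}
Let $r'=\bigcup_{(k,s)\in C}p'_k[s]$. Two sites with the same new coordinate have the same old coordinate, hence the same old value, hence the same new value; so $r'$ is a finite partial function $\delta\times(\omega\cup Y)\to2$, and it contains each $p'_k=p'_k[\emptyset]$.

For (i), let $r'(\beta',w')=1$, where $(\beta',w')$ is the new coordinate of the site $(k,s,l)$. Then $w'\in O_{\beta'}$ because $p'_k[s]\in P_\delta$. The old coordinate is some $(\beta,w)$ with $w\in Y$ and $r(\beta,w)=1$, so $(k,s^\frown(l,*))\in C$ and $a_{\beta'}(w')=p'_k[s^\frown(l,*)]\subset r'$.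

For (ii), let also $r'(\beta',x)=1$, where $(\beta',x)$ is the new coordinate of a second site. By $(*)$ the old coordinate of that site is $(\beta,x)$ with the same $\beta$, and $r(\beta,x)=1$. So $(k,s^\frown(l,x,n))\in C$ for $n=n(\beta,w,x)$, and $c_{\beta'}(w',x,n)=p'_k[s^\frown(l,x,n)]$ is a condition contained in $r'$. Thus $r'\in P_\delta$.

For the last statement fix a countable base. For $p\in P_\delta$ apply the above to $p_1=p_2=p$ and choose a basic set $b(p)$ with $p\in b(p)\subset B_1\cap B_2$. Any two elements of $b(p)$ are compatible, and the countably many sets of the form $b(p)$ cover $P_\delta$.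
\end{proof}

\section{Keeping the open sets large}\label{sec:large}

We impose two requirements on the data at stage $\beta$. The first will keep the open subsets of $Y$ uncountable, the second will keep the open subsets of $X$ infinite. In $V[G_\beta]$ let
\[
A_\beta=\{y\in O_\beta:a_\beta(y)\in G_\beta\},\qquad E^y_\beta=\{x\in\omega:c_\beta(y,x,n)\in G_\beta\text{ for some }n\}.
\]
By \eqref{eq:rect}, $K_\beta\subset A_\beta$, and $U_\beta\subset E^y_\beta$ for $y\in K_\beta$.
\begin{itemize}
\item[(D1)] The maps $a_\beta$ and $c_\beta(\cdot,x,n)$, for $x,n\in\omega$, are continuous from $(O_\beta,\tau)$ to $P_\beta\cup\{\infty\}$.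
\item[(D2)] $P_\beta$ forces: for every finite $b\subset A_\beta$ and every $X_\beta$-open set $W$, the set $W\cap\bigcap_{y\in b}E^y_\beta$ is empty or infinite (for $b=\emptyset$ this set is $W$).
\end{itemize}

The weakest conditions that put $z$ into $K_\beta$ or keep it out are
\[
f_\beta(z)=a_\beta(z)\cup\{((\beta,z),1)\}\quad(z\in O_\beta),\qquad h_\beta(z)=\{((\beta,z),0)\}\quad(z\in Y).
\]

\begin{lemma}\label{lem:fh}
Assume \textup{(D1)} at stage $\beta$. Then $f_\beta:O_\beta\to P_\lambda$ and $h_\beta:Y\to P_\lambda$ are well defined and continuous. If $y\in K_\beta$, then $y\in O_\beta$ and $f_\beta(y)\in G$; if $y\notin K_\beta$, then $h_\beta(y)\in G$.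
\end{lemma}

\begin{proof}
The function $f_\beta(z)$ satisfies (i) and (ii) below $\beta$ because $a_\beta(z)\in P_\beta$; at $\beta$, (i) holds by definition and (ii) is vacuous. The function $h_\beta(z)$ never takes the value $1$. If $y\in K_\beta$, then $f_\beta(y)\subset g$ by \eqref{eq:rect}; if $y\notin K_\beta$, then $h_\beta(y)\subset g$; Lemma~\ref{lem:P1}(4) gives membership in $G$.

We have $\operatorname{tr}(h_\beta(z))=((e(\beta),\iota(z),0))$, which is continuous in $z$ because $\iota$ is, and $h_\beta(z)[s]=\infty$ for $s\ne\emptyset$. For $f_\beta$, the number $|\operatorname{dom}a_\beta(z)|$ is locally constant by (D1), so we may work on an open set where it equals $j$. Stages are compared first and $a_\beta(z)$ has stages below $\beta$, so $d_l(f_\beta(z))=d_l(a_\beta(z))$ for $l<j$ and $d_j(f_\beta(z))=(\beta,z)$. Hence $\operatorname{tr}(f_\beta(z))$ is $\operatorname{tr}(a_\beta(z))$ followed by $(e(\beta),\iota(z),1)$, which is continuous in $z$. For $s=t^\frown s'$, where the symbol $t$ has first entry $l$,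
\[
f_\beta(z)[s]=\begin{cases}
a_\beta(z)[s]&\text{if }l<j,\\
a_\beta(z)[s']&\text{if }t=(j,*),\\
c_\beta(z,x,n)[s']&\text{if }t=(j,x,n),\\
\infty&\text{if }l>j,
\end{cases}
\]
and in each case the trace is continuous in $z$ by (D1).
\end{proof}

\begin{lemma}\label{lem:Ylarge}
Assume \textup{(D1)} at all stages and let $G$ be $P_\lambda$-generic. For finite $a,b\subset\lambda$, the set $B=\bigcap_{i\in a}K_i\cap\bigcap_{j\in b}(Y\setminus K_j)$ is empty or not in $\bar I$.
\end{lemma}

\begin{proof}
Let $y\in B$ and suppose that $p\in G$ forces $B\subset N$, where $N\in I$. The conditions $p$, $f_i(y)$ for $i\in a$, and $h_j(y)$ for $j\in b$ lie in $G$, so they have a common extension. In $V$, take neighborhoods of them as in Lemma~\ref{lem:open}. By Lemma~\ref{lem:fh} there is $O\in\tau$ with $y\in O\subset\bigcap_{i\in a}O_i$ such that for $z\in O$ the conditions $f_i(z)$, $h_j(z)$ lie in the respective neighborhoods. Pick $z\in O\setminus N$, by Lemma~\ref{lem:basic}(2). A common extension of $p$, the $f_i(z)$ and the $h_j(z)$ forces $z\in B\setminus N$, a contradiction.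
\end{proof}

\begin{lemma}\label{lem:Xlarge}
Let $\beta\le\lambda$ and assume \textup{(D2)} at all stages below $\beta$. Then $P_\beta$ forces that all nonempty open subsets of $X_\beta$ are infinite.
\end{lemma}

\begin{proof}
It suffices to consider basic open sets, and we argue by induction on $\beta$. The only basic open set of $X_0$ is $\omega$. For limit $\beta$, a basic open set of $X_\beta$ is a basic open set of $X_\gamma\in V[G_\gamma]$ for some $\gamma<\beta$. For the step from $\beta$ to $\beta+1$, the new basic sets are $W\cap U_\beta$ and $W\setminus U_\beta$ with $W$ basic in $X_\beta$; such $W$ is described by two finite subsets of $\beta$, so it has a canonical $P_\beta$-name. Fix $m<\omega$. By density it suffices to show that every $p\in P_{\beta+1}$ forcing some $x$ into one of these sets has an extension forcing some $x'>m$ into the same set.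

Let $p\Vdash x\in W\cap U_\beta$. Extending $p$ by Lemma~\ref{lem:P1}(4) if necessary, $(\beta,x)\in\operatorname{dom}p$, and then $p(\beta,x)=1$. Let $b=\{y:p(\beta,y)=1\}$. For $y\in b$, clauses (i) and (ii) give $y\in O_\beta$, $a_\beta(y)\subset p|\beta$, and $c_\beta(y,x,n)\subset p|\beta$ for some $n$. Also $p|\beta\Vdash x\in W$ by Lemma~\ref{lem:P1}(3). So for a generic $G_\beta\ni p|\beta$ we have $b\subset A_\beta$ and $x\in W\cap\bigcap_{y\in b}E^y_\beta$, and by (D2) this set is infinite. Take $x'>m$ in it with $(\beta,x')\notin\operatorname{dom}p$, and take $q\in G_\beta$ extending $p|\beta$, forcing $x'\in W$, and extending some $c_\beta(y,x',n)$ for each $y\in b$. Then $q\cup p\in P_{\beta+1}$ by Lemma~\ref{lem:P1}(1), and it agrees with $p$ at stage $\beta$. Hence $q\cup p\cup\{((\beta,x'),1)\}$ satisfies (ii) for the new pairs $(y,x')$, $y\in b$; it is a condition and forces $x'\in W\cap U_\beta$.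

Let $p\Vdash x\in W\setminus U_\beta$. Then $p|\beta\Vdash x\in W$, so by the inductive hypothesis there are $q\le p|\beta$ in $P_\beta$ and $x'>m$ with $(\beta,x')\notin\operatorname{dom}p$ and $q\Vdash x'\in W$. By Lemma~\ref{lem:P1}(1),(4), $q\cup p\cup\{((\beta,x'),0)\}$ is a condition, and it forces $x'\in W\setminus U_\beta$.
\end{proof}

\section{Choice of the data}\label{sec:data}

It remains to choose data that satisfy (D1) and (D2) and treat every $D$. The substitute for the ultrafilter of Section~\ref{sec:one} is the following. For the indiscrete topology, (1) and (2) say that $\mathcal D$ generates a nonprincipal ultrafilter.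

\begin{lemma}\label{lem:family}
Let $\omega$ carry a topology in which all nonempty open sets are infinite. There is a family $\mathcal D$ of subsets of $\omega$, closed under finite intersections, such that
\begin{itemize}
\item[(1)] $W\cap F$ is infinite for every $F\in\mathcal D$ and every nonempty open $W$;
\item[(2)] for every $E\subset\omega$ there are a nonempty open $V'$ and $F\in\mathcal D$ with $V'\cap F\subset E$ or $V'\cap F\cap E=\emptyset$.
\end{itemize}
\end{lemma}

\begin{proof}
Call a family admissible if it is closed under pairwise intersections and satisfies (1). The family $\{\omega\}$ is admissible, and unions of chains of admissible families are admissible, so by Zorn's lemma there is a maximal admissible $\mathcal D$. The family of all sets $F\setminus u$, with $F\in\mathcal D\cup\{\omega\}$ and $u$ finite, is admissible and contains $\mathcal D$, so it equals $\mathcal D$. Thus $\omega\in\mathcal D$, and $\mathcal D$ is closed under removing finite sets. Let $E\subset\omega$. If $E\in\mathcal D$, take $V'=\omega$ and $F=E$. If $E\notin\mathcal D$, the family $\mathcal D\cup\{F'\cap E:F'\in\mathcal D\}$ is closed under intersections and contains $E=\omega\cap E$,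 so it properly contains $\mathcal D$ and must violate (1): there are $F'\in\mathcal D$ and a nonempty open $V'$ with $u=V'\cap F'\cap E$ finite. Take $F=F'\setminus u$.
\end{proof}

Suppose that the data below $\beta$ are chosen and satisfy (D1) and (D2). Then $P_\beta$ is defined, it is ccc by Lemma~\ref{lem:open}, and it forces the nonempty open sets of $X_\beta$ to be infinite by Lemma~\ref{lem:Xlarge}. There are two kinds of stages.

\subsection*{Trivial data}
Put $O_\beta=Y$, $a_\beta(y)=\emptyset$ and $c_\beta(y,x,n)=\emptyset$. Constant maps are continuous, so (D1) holds; and $E^y_\beta=\omega$, so (D2) is Lemma~\ref{lem:Xlarge}. At such a stage (i) and (ii) impose no restriction.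

\subsection*{Data for a pair $(p,\dot D)$}

\begin{lemma}\label{lem:stage}
Let $p\in P_\beta$ and let $\dot D$ be a $P_\beta$-name for a subset of $\omega\times Y$. There are data at stage $\beta$ satisfying \textup{(D1)} and \textup{(D2)} such that, however the later data are chosen, some extension of $p$ in $P_{\beta+1}$ forces over $P_\lambda$ that $U_\beta$ and $K_\beta$ are nonempty and that $D=\dot D^{G_\beta}$ contains or misses $U_\beta\times K_\beta$.
\end{lemma}

\begin{proof}
\emph{In the extension.} In $V[G_\beta]$ take $\mathcal D$ as in Lemma~\ref{lem:family} for $X_\beta$. For each $y\in Y$ apply (2) to $D^y$ and choose a nonempty $X_\beta$-open set $V_y$, a set $F_y\in\mathcal D$ and $t_y\in\{0,1\}$ such that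
\begin{equation}\label{eq:alt}
V_y\cap F_y\subset D^y\ \text{ if }t_y=1,\qquad V_y\cap F_y\cap D^y=\emptyset\ \text{ if }t_y=0.
\end{equation}
Since $\bar I$ is an ideal and $Y\notin\bar I$, one of the sets $\{y:t_y=0\}$, $\{y:t_y=1\}$ is not in $\bar I$.

\emph{Back in $V$.} By the maximum principle fix names $\dot{\mathcal D}$, $\dot V_y$, $\dot F_y$, $\dot t_y$ that $P_\beta$ forces to have these properties. Choose $p_1\le p$ in $P_\beta$ and $t\in\{0,1\}$ with $p_1\Vdash\{y:\dot t_y=t\}\notin\bar I$. By Lemma~\ref{lem:ibar} there are $Z\notin I$ and conditions $a(y)\le p_1$ in $P_\beta$, for $y\in Z$, with $a(y)\Vdash\dot t_y=t$. For $y\in Z$ and $x\in\omega$ let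
\[
R_{y,x}=\{q\in P_\beta:q\le a(y)\text{ and }q\Vdash x\in\dot V_y\cap\dot F_y\},
\]
and choose an antichain $\mathcal A_{y,x}\subset R_{y,x}$ that is maximal among antichains contained in $R_{y,x}$. It is countable by ccc, so there are $c(y,x,n)\in\mathcal A_{y,x}\cup\{\infty\}$, $n<\omega$, listing all its elements. The space $P_\beta\cup\{\infty\}$ is second countable, so Lemma~\ref{lem:cont} gives a nonempty $O_\beta\in\tau$, $O_\beta\subset Z$, on which $a$ and all $c(\cdot,x,n)$ are continuous. Let $a_\beta$ and $c_\beta$ be the restrictions. Then (D1) holds.

\emph{The sets $E^y_\beta$.} In $V[G_\beta]$ we claim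
\begin{equation}\label{eq:EVF}
y\in A_\beta\ \Rightarrow\ t_y=t\text{ and }E^y_\beta=V_y\cap F_y.
\end{equation}
Let $y\in A_\beta$. Then $a(y)\in G_\beta$, so $t_y=t$. If $c(y,x,n)\in G_\beta$, then $x\in V_y\cap F_y$ because $c(y,x,n)\in R_{y,x}$. Conversely, let $x\in V_y\cap F_y$. Some member of $G_\beta$ forces this, and a common extension $q\in G_\beta$ of it and $a(y)$ lies in $R_{y,x}$. Every $q'\le q$ lies in $R_{y,x}$, so by maximality it is compatible with a member of $\mathcal A_{y,x}$. Thus the conditions extending a member of $\mathcal A_{y,x}$ are dense below $q$, and some $c(y,x,n)$ is in $G_\beta$.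

\emph{Requirement \textup{(D2)}.} For $b=\emptyset$ it is Lemma~\ref{lem:Xlarge}. For finite nonempty $b\subset A_\beta$, \eqref{eq:EVF} gives $\bigcap_{y\in b}E^y_\beta=V'\cap F$ with $V'=\bigcap_{y\in b}V_y$ open and $F=\bigcap_{y\in b}F_y\in\mathcal D$. If $W$ is open and $W\cap V'\cap F\ne\emptyset$, then $W\cap V'$ is a nonempty open set, and $W\cap V'\cap F$ is infinite by Lemma~\ref{lem:family}(1).

\emph{The rectangle.} Let $G$ be $P_\lambda$-generic, $x'\in U_\beta$ and $y'\in K_\beta$. By \eqref{eq:rect}, $y'\in A_\beta$ and $x'\in E^{y'}_\beta$, so $t_{y'}=t$ and $x'\in V_{y'}\cap F_{y'}$ by \eqref{eq:EVF}. By \eqref{eq:alt}, $(x',y')\in D$ if $t=1$ and $(x',y')\notin D$ if $t=0$. So $D$ always contains or misses $U_\beta\times K_\beta$, and it remains to make the rectangle nonempty. Pick $y\in O_\beta$. The set $\dot V_y\cap\dot F_y$ is forced to be nonempty by Lemma~\ref{lem:family}(1), so $R_{y,x}\ne\emptyset$ for some $x$, and then $c_\beta(y,x,n)\ne\infty$ for some $n$. Since $c_\beta(y,x,n)\le a_\beta(y)\le p_1\le p$, the function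
\[
p_2=c_\beta(y,x,n)\cup\{((\beta,y),1),((\beta,x),1)\}
\]
satisfies (i) and (ii) at stage $\beta$, so $p_2\in P_{\beta+1}$; it extends $p$ and forces $x\in U_\beta$, $y\in K_\beta$.
\end{proof}

\subsection*{Bookkeeping}
Fix $\pi:\lambda\to\lambda\times\lambda$ taking every value at unboundedly many arguments; for instance, compose a bijection $\lambda\to\lambda\times\lambda\times\lambda$ with the projection to the first two entries, so that each fiber has cardinality $\lambda$. As soon as $P_\gamma$ is defined, for $\gamma<\lambda$, list as $(p^\gamma_\xi,\dot D^\gamma_\xi)_{\xi<\lambda}$, with repetitions allowed, all pairs of a condition in $P_\gamma$ and a nice $P_\gamma$-name for a subset of $\omega\times Y$. This is possible because $|P_\gamma|\le\lambda$ and there are at most $(\lambda^\omega)^{\omega_1}=\lambda$ such names. At stage $\beta$ let $\pi(\beta)=(\gamma,\xi)$. If $\beta<\omega$ or $\gamma>\beta$, use trivial data. Otherwise $p^\gamma_\xi\in P_\beta$ and $\dot D^\gamma_\xi$ is a $P_\beta$-name; use the data of Lemma~\ref{lem:stage} for this pair. This completes the recursion, with (D1) and (D2) at all stages.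

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:equi}}\label{sec:final}

\begin{proof}[Proof of Proposition~\ref{prop:force}]
Let $G$ be generic for the ccc poset $P_\lambda$. In $V[G]$ let $X=X_\lambda$, and give $Y$ the topology generated by the sets $K_\beta$ and $Y\setminus K_\beta$, $\beta<\lambda$. Then $|X|=\omega$, and $|Y|=\omega_1$ by ccc.

\emph{Separation.} Both spaces have bases of clopen sets. Let $v\ne v'$ be two points of $\omega$ or two points of $Y$, and let $p\in P_\lambda$. Choose $\beta<\omega$ that is not the stage of a coordinate in $\operatorname{dom}p$. The data at $\beta$ are trivial, so $p\cup\{((\beta,v),1),((\beta,v'),0)\}$ is a condition, and it forces the clopen set $U_\beta$, respectively $K_\beta$, to contain $v$ and not $v'$. By density both spaces are Hausdorff. A Hausdorff space with a clopen base is regular, since a clopen neighborhood of a point missing a closed set and its complement separate the two.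

\emph{Isodyne.} Nonempty open subsets of $X$ are infinite by Lemma~\ref{lem:Xlarge}. A nonempty open subset of $Y$ contains a nonempty set $B$ as in Lemma~\ref{lem:Ylarge}, so it is not in $\bar I$; countable sets are in $\bar I$ by Lemma~\ref{lem:ibar}, so it has cardinality $\omega_1$.

\emph{Rectangles.} Let $\dot D$ be a nice $P_\lambda$-name for a subset of $\omega\times Y$ and let $p_0\in P_\lambda$. By ccc, $\dot D$ mentions at most $\omega_1$ conditions. Each lies in some $P_\gamma$ with $\gamma<\lambda$, and $\operatorname{cf}(\lambda)>\omega_1$, so a single $P_\gamma$ contains all of them and $p_0$. By Lemma~\ref{lem:P1}(2), $\dot D$ is a nice $P_\gamma$-name, so $(p_0,\dot D)=(p^\gamma_\xi,\dot D^\gamma_\xi)$ for some $\xi$. Take $\beta\ge\max(\gamma,\omega)$ with $\pi(\beta)=(\gamma,\xi)$. As $\dot D^G=\dot D^{G_\beta}$, Lemma~\ref{lem:stage} gives an extension of $p_0$ forcing that $\dot D$ contains or misses the nonempty open rectangle $U_\beta\times K_\beta$. Since $p_0$ was arbitrary, this holds by density for every $D\subset X\times Y$ in $V[G]$.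
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Assume that ZF+AD is consistent. By Woodin's theorem and Lemma~\ref{lem:dense}, ZFC is consistent with the existence of a good topology. By Lemma~\ref{lem:cohen} a forcing extension has a good topology and $2^\omega=2^{\omega_1}$, and by Proposition~\ref{prop:force} a further extension contains $X$ and $Y$ as required. If $D\subset X\times Y$ misses a nonempty open rectangle, $D$ is not dense, and if it contains one, its complement is not dense. So $X\times Y$ is irresolvable and $(\star)$ fails.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equi}]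
The implications are Proposition~\ref{prop:zfc}. They show that the consistency of (a) gives that of (b), that the consistency of (b) gives that of (d), and that (c) and (d) are equiconsistent. If (d) is consistent with ZFC, then Lemma~\ref{lem:cohen} and Proposition~\ref{prop:force} give, by two ccc extensions, a model of (a). So all four statements are equiconsistent.

Each of (a)--(d) implies (d), and so, by Proposition~\ref{prop:zfc}, an $\omega_1$-complete $\omega_2$-saturated ideal on $\omega_1$ containing all singletons. Such an ideal is precipitous, and if $\omega_1$ carries a precipitous ideal, then $\omega_1$ is measurable in an inner model \cite[Ch.~22]{Jech}. Finally, the statement shown consistent in Theorem~\ref{thm:main} implies (a), so its consistency implies the consistency of ZFC with a measurable cardinal. If it followed from the consistency of ZFC alone, so would the consistency of a measurable cardinal.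
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jech}
Jech, \emph{Set Theory}, 3rd ed.

\bibitem{Lipin}
Anton Lipin, \emph{Resolvability in products of spaces of small cardinality}, arXiv:2512.00415 (2025).

\bibitem{Woodin}
Woodin, \emph{The Axiom of Determinacy, Forcing Axioms, and the Nonstationary Ideal}.

\end{thebibliography}
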